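\title{Symmetry of a polynomial defined by an ordered sum over set partitions}

\begin{abstract}
We study polynomials $EC_n(z_1,\dots,z_n;q,t,r)$ defined as sums over the set partitions of $\{1,\dots,n\}$, in which each term depends on the least element of every block and on the order of the blocks. We prove that $EC_n$ is symmetric in $z_1,\dots,z_n$ for every $n$, by identifying $EC_n/n!$ with the coefficient of $\tau_1\cdots\tau_n$ in an explicit power series. We deduce a closed formula for $EC_n$ as an alternating sum over subsets, show that $EC_n$ has integer coefficients, and determine which constants in the definition are compatible with symmetry.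
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge 1$, let $[n]=\{1,\dots,n\}$, and let $z_1,\dots,z_n,q,t,r$ be indeterminates. For $B\subseteq[n]$ put $\sigma(B)=\sum_{i\in B}z_i$, with $\sigma(\emptyset)=0$. For a nonempty set $B\subseteq [n]$ with $m$ elements and for $a\in B$ define
\begin{equation}\label{eq:e}
e_a(B)=\frac1{m!}\sum_{(b_1,\dots,b_m)}\ \prod_{i=1}^{m-1}\Big(r\big(z_{b_1}+\dots+z_{b_i}-i\,z_{b_{i+1}}\big)-i\Big),
\end{equation}
where the sum runs over the $(m-1)!$ orderings $(b_1,\dots,b_m)$ of $B$ with $b_1=a$; thus $e_a(\{a\})=1$. Put $e(B)=e_{\min B}(B)$. The blocks of a set partition $B_1\sqcup\dots\sqcup B_k$ are always indexed so that $\min B_1<\dots<\min B_k$. The polynomial studied here is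
\begin{equation}\label{eq:EC}
EC_n=n!\sum_{B_1\sqcup\dots\sqcup B_k=[n]}\ \prod_{j=1}^{k}e(B_j)\Big(t\,\sigma(B_j)-q\,|B_j|-r\sum_{i<j}\big(|B_j|\,\sigma(B_i)-|B_i|\,\sigma(B_j)\big)\Big),
\end{equation}
the sum being over all set partitions of $[n]$.

Both ingredients are built from one determinant. Attach to a set $B$ the vector $v(B)=(|B|,\sigma(B))$, which is additive under disjoint union. The $j$-th block factor in \eqref{eq:EC} is the determinant with rows $(t,q)+r\,v(B_1\sqcup\dots\sqcup B_{j-1})$ and $v(B_j)$: each block is compared with the vector $(t,q)$, shifted by everything placed before it. In \eqref{eq:e} a block grows from $a$ one element at a time, and the coefficient of $r$ in the $i$-th factor compares the newcomer $z_{b_{i+1}}$ with the average of the $i$ variables already present. So $r$ multiplies only expressions that vanish when all $z_i$ are equal, and these are the expressions through which the order on $[n]$ enters.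

One has $EC_1=tz_1-q$. For $n=2$ the partitions $\{1,2\}$ and $\{1\}\sqcup\{2\}$ give
\[
\tfrac12EC_2=\tfrac12\big(r(z_1-z_2)-1\big)\big(t(z_1+z_2)-2q\big)+(tz_1-q)\big(tz_2-q-r(z_1-z_2)\big).
\]
Neither term is symmetric in $z_1,z_2$. The terms containing $r$ add up to
\[
r(z_1-z_2)\Big(\tfrac12\big(t(z_1+z_2)-2q\big)-(tz_1-q)\Big)=-\tfrac12\,tr\,(z_1-z_2)^2,
\]
and the terms free of $r$ are symmetric. Expanding,
\begin{equation}\label{eq:EC2}
EC_2=-tr(z_1^2+z_2^2)+(2t^2+2tr)z_1z_2-(2qt+t)(z_1+z_2)+2q^2+2q .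
\end{equation}
The cancellation depends on the weight $1/2!$: with a constant $c$ in its place, the antisymmetric term $(c-\frac12)\,r(z_1-z_2)\big(t(z_1+z_2)-2q\big)$ would survive. A cancellation tuned this finely suggests that it persists.

\medskip\noindent\textbf{Question} (\cite{Lee}). \emph{Is $EC_n$ a symmetric polynomial in $z_1,\dots,z_n$ for every $n\ge1$?}\medskip

Symmetry is known for $n\le7$. We show that it holds for all $n$, by means of a formula in which no order on $[n]$ appears. Let $K=\mathbb Q(q,t,r,z_1,\dots,z_n)$, let $\tau_1,\dots,\tau_n$ be new variables, and let $N=\tau_1+\dots+\tau_n$. Put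
\[
f_i(N)=\frac{1-(1+N)^{-rz_i}}{N}\in K[[N]].
\]
Then $\sum_i\tau_i(1+N)^{-rz_i}=N\big(1-\sum_i\tau_if_i(N)\big)$, so the quotient $N/\sum_i\tau_i(1+N)^{-rz_i}$ is a power series in the $\tau_i$ with constant term $1$, and it may be raised to any power in $K$. For $\alpha,\beta\in K$ we can therefore define
\begin{equation}\label{eq:G}
\begin{split}
G_{\alpha,\beta}(\tau)&=(1+N)^{-\alpha}\Big(\frac{N}{\sum_i\tau_i(1+N)^{-rz_i}}\Big)^{\beta/r}\\
&=(1+N)^{-\alpha}\Big(1-\sum_i\tau_if_i(N)\Big)^{-\beta/r}\in K[[\tau_1,\dots,\tau_n]].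
\end{split}
\end{equation}

\begin{theorem}\label{thm:gf}
For every $n\ge1$,
\begin{equation}\label{eq:gf}
\frac{EC_n}{n!}=[\tau_1\tau_2\cdots\tau_n]\;(1+N)^{-q}\Big(\frac{N}{\sum_i\tau_i(1+N)^{-rz_i}}\Big)^{t/r}.
\end{equation}
Hence $EC_n$ is symmetric in $z_1,\dots,z_n$.
\end{theorem}

\begin{theorem}\label{thm:closed}
For every $n\ge1$,
\begin{equation}\label{eq:closed}
EC_n=(-1)^n\sum_{I\subseteq[n]}(-1)^{|I|}\Big(\prod_{\substack{0\le k\le n\\k\ne|I|}}\Big(\frac tr+k\Big)\Big)\prod_{k=0}^{n-1}\big(q+r\sigma(I)+k\big).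
\end{equation}
In particular $EC_n$ has integer coefficients.
\end{theorem}

The computation for $n=2$ does not use the value of the constant $1$ in $r(z_1-z_2)-1$. The last result says how much freedom there is in the constants $i$ of \eqref{eq:e}.

\begin{theorem}\label{thm:class}
Let $c=(c_1,c_2,\dots)$ be constants in a field $F$ of characteristic $0$. Define $EC_n^{c}$ like $EC_n$, with the $i$-th factor in \eqref{eq:e} replaced by $r\big(z_{b_1}+\dots+z_{b_i}-i\,z_{b_{i+1}}\big)-c_i$. Let $n_0\ge2$. Then $EC_n^c$ is symmetric in $z_1,\dots,z_n$ for all $n\le n_0$ if and only if $c_i=i\,c_1$ for $1\le i\le n_0-1$. So $EC_n^c$ is symmetric for all $n$ if and only if $c_i=i\,c_1$ for all $i$.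
\end{theorem}

Section~\ref{sec:rec} turns \eqref{eq:EC} into a recursion and solves it for $r=0$, which is the model for the general proof. Sections~\ref{sec:flow} and~\ref{sec:subst} construct the two tools needed for $r\neq0$, and Section~\ref{sec:proof} proves Theorem~\ref{thm:gf}. Theorems~\ref{thm:closed} and~\ref{thm:class} are deduced in Sections~\ref{sec:closed} and~\ref{sec:class}.

\section{Removing the first block, and the case $r=0$}\label{sec:rec}

For $S\subseteq[n]$ let $E_S(q,t)$ be the sum in \eqref{eq:EC}, without the factor $n!$, taken over the set partitions of $S$, with $E_\emptyset=1$. Thus $EC_n=n!\,E_{[n]}(q,t)$. We regard $E_S$ as a polynomial in $q,t$ and write $E_S(\alpha,\beta)$ for its value at $q=\alpha$, $t=\beta$, where $\alpha,\beta\in K$.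

\begin{lemma}\label{lem:rec}
Let $\emptyset\ne S\subseteq[n]$ and $a=\min S$. For all $\alpha,\beta\in K$,
\begin{equation}\label{eq:rec}
E_S(\alpha,\beta)=\sum_{a\in B\subseteq S}e_a(B)\,\big(\beta\sigma(B)-\alpha|B|\big)\,E_{S\setminus B}\big(\alpha+r\sigma(B),\,\beta+r|B|\big).
\end{equation}
\end{lemma}

\begin{proof}
In a partition $B_1\sqcup\dots\sqcup B_k$ of $S$ the block $B_1=B$ is the one containing $a$. It contributes $e_a(B)(\beta\sigma(B)-\alpha|B|)$. For $j\ge2$, separating the term $i=1$ shows that the $j$-th block factor equals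
\[
(\beta+r|B|)\,\sigma(B_j)-(\alpha+r\sigma(B))\,|B_j|-r\sum_{2\le i<j}\big(|B_j|\sigma(B_i)-|B_i|\sigma(B_j)\big),
\]
which is the factor of $B_j$ in the partition $B_2\sqcup\dots\sqcup B_k$ of $S\setminus B$, with shifted parameters. Summing over these partitions, and then over $B$, gives \eqref{eq:rec}.
\end{proof}

The recursion determines all $E_S$, and the order on $[n]$ enters it only through the choice $a=\min S$. Our plan is to find a family, defined without any order, that satisfies \eqref{eq:rec} for \emph{every} $a\in S$. The family will consist of squarefree coefficients of a power series, and the element $a$ will be singled out by the derivative $\partial_a=\partial/\partial\tau_a$. Write $\tau_S=\prod_{i\in S}\tau_i$. We use three rules. For power series $P,P'$ in the $\tau_i$, for $a\in S$, and for a power series $g$ in one variable,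
\begin{align}
[\tau_S]\,PP'&=\sum_{T\subseteq S}[\tau_T]P\cdot[\tau_{S\setminus T}]P',\label{eq:C1}\\
[\tau_{S\setminus\{a\}}]\,\partial_aP&=[\tau_S]\,P,\label{eq:C2}\\
[\tau_S]\,g(N)&=|S|!\;[N^{|S|}]\,g(N).\label{eq:C3}
\end{align}
The first holds because the monomials dividing $\tau_S$ are the $\tau_T$ with $T\subseteq S$, the second because $\tau_a$ occurs in $\tau_S$ to the first power, the third by the multinomial theorem.

\begin{example}[the case $r=0$]\label{ex:r0}
Set $r=0$. For $|B|=m$, each of the $(m-1)!$ products in \eqref{eq:e} equals $(-1)^{m-1}(m-1)!$, so $e_a(B)=(-1)^{m-1}(m-1)!/m$ for every $a\in B$. The parameters in \eqref{eq:rec} do not shift, and the recursion reads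
\[
E_S=\sum_{a\in B\subseteq S}\lambda(B)\,E_{S\setminus B},\qquad \lambda(B)=(-1)^{m-1}(m-1)!\Big(\frac{t\,\sigma(B)}{m}-q\Big).
\]
Let
\[
\Lambda=-q\log(1+N)+t\Big(\sum_iz_i\tau_i\Big)\frac{\log(1+N)}{N}.
\]
The coefficient of $N^m$ in $\log(1+N)$ is $(-1)^{m-1}/m$, so \eqref{eq:C1} and \eqref{eq:C3} give $[\tau_B]\Lambda=-q\,m!\,\frac{(-1)^{m-1}}m+t\,\sigma(B)\,(m-1)!\,\frac{(-1)^{m-1}}m=\lambda(B)$. Now take the coefficient of $\tau_{S\setminus\{a\}}$ in the identity $\partial_a\exp\Lambda=(\partial_a\Lambda)\exp\Lambda$. By \eqref{eq:C1} and \eqref{eq:C2},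
\[
[\tau_S]\exp\Lambda=\sum_{a\in B\subseteq S}\lambda(B)\;[\tau_{S\setminus B}]\exp\Lambda
\]
for every $a\in S$. By induction on $|S|$ we get $E_S|_{r=0}=[\tau_S]\exp\Lambda$. This is the limit $r\to0$ of \eqref{eq:gf}, since $f_i(N)=rz_i\log(1+N)/N+O(r^2)$.
\end{example}

If all $z_i$ equal $z$, then $r$ disappears from \eqref{eq:e} and \eqref{eq:EC}, so Example~\ref{ex:r0} applies with $\exp\Lambda=(1+N)^{tz-q}$, and \eqref{eq:C3} gives
\[
EC_n(z,\dots,z)=n!\,(tz-q)(tz-q-1)\cdots(tz-q-n+1).
\]
Thus $EC_n/n!$ deforms a falling factorial to unequal arguments.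

For $r\ne0$ the difficulty is that the parameters in \eqref{eq:rec} shift by an amount depending on $B$. The series \eqref{eq:G} is adapted to this, because $G_{\alpha+\alpha',\beta+\beta'}=G_{\alpha,\beta}\,G_{\alpha',\beta'}$: a shift is a multiplication. At first order this is visible in $[\tau_i]G_{\alpha,\beta}=\beta z_i-\alpha$, which is additive in $(\alpha,\beta)$ and equals $E_{\{i\}}(\alpha,\beta)$. What replaces $\partial_a\exp\Lambda=(\partial_a\Lambda)\exp\Lambda$ is then the assertion that $\partial_aG_{\alpha,\beta}$ and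
\begin{equation}\label{eq:goal}
\Big(\sum_{B\ni a}e_a(B)\,\tau_{B\setminus\{a\}}\,\big(\beta\sigma(B)-\alpha|B|\big)\,G_{r\sigma(B),\,r|B|}\Big)\,G_{\alpha,\beta}
\end{equation}
have the same coefficient at each monomial $\tau_{S\setminus\{a\}}$. To sum over $B$ we record a block by the function $x^{|B|}e^{\sigma(B)y}$ of two new variables $x,y$. Then $\beta\sigma(B)-\alpha|B|$ is the eigenvalue of the operator $\beta\,\partial_y-\alpha\,x\partial_x$, and the factor $G_{r\sigma(B),r|B|}$, being multiplicative in $v(B)$, can be produced by a substitution in $x$ and $y$. Two tasks remain: to sum the weights $e_a(B)$ in closed form, and to find the substitution.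

\section{The block weights as a flow}\label{sec:flow}

\subsection*{Conventions} Let $K'=K(\tau_1,\dots,\tau_n)$ and $\mathcal R=K'[[x,y]]$, with maximal ideal $\mathfrak m=(x,y)$; infinite sums converge $\mathfrak m$-adically. If $f=\sum_kf_ky^k\in K'[[y]]$ and $v\in\mathfrak m$, then $f(v)=\sum_kf_kv^k$. For $g\in\mathfrak m$ and $\gamma\in K$ put $(1+g)^\gamma=\exp(\gamma\log(1+g))=\sum_k\binom\gamma kg^k$; then $(1+g)^\gamma(1+g)^{\gamma'}=(1+g)^{\gamma+\gamma'}$, and for integers $\gamma$ this is the usual power. We use the derivations $\partial=\partial/\partial y$ (also written as a prime), $D=x\,\partial/\partial x$, and $\partial_a$, which acts on the coefficients in $K'$. Termwise differentiation gives the chain rule: $\delta(f(v))=f'(v)\,\delta v$ for every continuous $K'$-linear derivation $\delta$, while $\partial_a(f(v))=(\partial_af)(v)+f'(v)\,\partial_av$. Put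
\[
X_i=xe^{z_iy},\qquad h(y)=\sum_i\tau_ie^{z_iy},\qquad Y=x\,h(y)=\sum_i\tau_iX_i,\qquad \ell=\log(1+Y).
\]
Since $h(0)=\sum_i\tau_i\neq0$ in the field $K'$, the series $h$ is invertible in $K'[[y]]$; this is the reason for passing from $K[\tau]$ to $K'$.

\subsection*{The growth operator} In \eqref{eq:e}, adding an element $i$ to a block with size $m$ and sum $\sigma$ costs the factor $r(\sigma-mz_i)-m$. This is linear in $(m,\sigma)$, so it is realized by a derivation. Let
\[
A=r\,(Y\partial-Y'D)-YD .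
\]
Since $Y'=\sum_i\tau_iz_iX_i$, and $x^me^{\sigma y}$ is an eigenvector of $\partial$ and $D$ with eigenvalues $\sigma$ and $m$, we have for integers $m\ge0$ and $\sigma\in K$
\begin{equation}\label{eq:Aact}
A(x^me^{\sigma y})=\sum_i\tau_i\big(r(\sigma-mz_i)-m\big)\,x^{m+1}e^{(\sigma+z_i)y}.
\end{equation}
Here the constants of \eqref{eq:e} are used: the operator $x^m\mapsto c_mx^m$ $(m\ge1)$ obeys the Leibniz rule only if $c_m=mc_1$, the condition of Theorem~\ref{thm:class}. As $A$ maps $x^m\mathcal R$ into $x^{m+1}\mathcal R$, the series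
\[
\theta_a=\sum_{k\ge0}\frac{A^kX_a}{(k+1)!}
\]
converges.

\begin{lemma}\label{lem:weights}
Fix $a\in[n]$. For $\mu\in\mathbb Z_{\ge0}^n$ put $\tau^\mu=\prod_i\tau_i^{\mu_i}$, $m_\mu=1+\sum_i\mu_i$ and $\sigma_\mu=z_a+\sum_i\mu_iz_i$. Then $\theta_a=\sum_\mu c_\mu\,\tau^\mu x^{m_\mu}e^{\sigma_\mu y}$ with $c_\mu\in K$. If $\tau^\mu=\tau_{B\setminus\{a\}}$ with $a\in B\subseteq[n]$, then $m_\mu=|B|$, $\sigma_\mu=\sigma(B)$ and $c_\mu=e_a(B)$.
\end{lemma}

\begin{proof}
Put $b_1=a$. Applying \eqref{eq:Aact} $k$ times gives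
\[
A^kX_a=\sum_{b_2,\dots,b_{k+1}\in[n]}\tau_{b_2}\cdots\tau_{b_{k+1}}\prod_{i=1}^{k}\big(r(z_{b_1}+\dots+z_{b_i}-iz_{b_{i+1}})-i\big)\,x^{k+1}e^{(z_{b_1}+\dots+z_{b_{k+1}})y}.
\]
Collect the terms with the same monomial $\tau^\mu$. The monomial $\tau_{B\setminus\{a\}}$ arises exactly when $k+1=|B|$ and $(b_2,\dots,b_{k+1})$ is an ordering of $B\setminus\{a\}$, and the factor $1/(k+1)!$ is the factor $1/m!$ of \eqref{eq:e}.
\end{proof}

\subsection*{Closed form} The series $\theta_a$ can be summed because $A$ acts in a closed way on the pair $(y,Y)$. Since $Dy=0$ and $DY=Y$,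
\[
Ay=rY,\qquad AY=r(YY'-Y'Y)-Y^2=-Y^2 .
\]
The system $\dot y=rY$, $\dot Y=-Y^2$ has the solution $Y_s=Y/(1+sY)$, $y_s=y+r\log(1+sY)$. Writing $X_a=u(y)Y$ with $u=e^{z_ay}/h$, the flow carries $X_a$ to $u(y_s)Y_s=\frac1ru(y_s)\dot y_s$, a total derivative in $s$. The denominators $(k+1)!$ say that $\theta_a$ is the integral of $e^{sA}X_a$ over $0\le s\le1$, so the integral can be evaluated. This is where the weight $1/m!$ in \eqref{eq:e} is used. Put $w=y+r\ell$, the value of $y_s$ at $s=1$.

\begin{lemma}\label{lem:theta}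
Let $u=e^{z_ay}/h\in K'[[y]]$, and let $U\in K'[[y]]$ satisfy $U'=u$. Then
\[
\theta_a=\frac1r\big(U(w)-U(y)\big).
\]
\end{lemma}

\begin{proof}
Work in $\mathcal R[[s]]$, extend $A$ by $As=0$, and define $Y_s,y_s$ as above. Then
\[
Ay_s=rY-\frac{rsY^2}{1+sY}=\frac{rY}{1+sY}=\frac{dy_s}{ds},\qquad AY_s=\frac{AY}{(1+sY)^2}=-\frac{Y^2}{(1+sY)^2}=\frac{dY_s}{ds}.
\]
Let $\xi(s)=u(y_s)Y_s=\sum_k\xi_ks^k$. The derivations $A$ and $d/ds$ agree on $y_s$ and $Y_s$, so by the Leibniz and chain rules $d\xi/ds=A\xi$, that is, $(k+1)\xi_{k+1}=A\xi_k$. Since $\xi_0=u(y)Y=X_a$, we get $\xi_k=A^kX_a/k!$. Let $\varphi(s)=\frac1r(U(y_s)-U(y))$. Then $\varphi(0)=0$ and $d\varphi/ds=u(y_s)Y_s=\xi(s)$, hence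
\[
\varphi(s)=\sum_{k\ge0}s^{k+1}\frac{A^kX_a}{(k+1)!}.
\]
On the other hand, Taylor's formula gives $\varphi(s)=\frac1r\sum_{j\ge1}U^{(j)}(y)\big(r\log(1+sY)\big)^j/j!=\sum_{k\ge1}g_k(y)(sY)^k$ with $g_k\in K'[[y]]$, and the same expansion without $s$ gives $\frac1r(U(w)-U(y))=\sum_kg_k(y)Y^k$. Comparing powers of $s$ yields $g_{k+1}(y)Y^{k+1}=A^kX_a/(k+1)!$, and summing over $k$ gives the claim.
\end{proof}

As an illustration, $\frac1r(U(w)-U(y))=u\ell+\frac r2u'\ell^2+\cdots$ with $\ell=Y-\frac12Y^2+\cdots$ and $u'=u\,(z_a-h'/h)$. The term in $x$ is $uY=X_a$, and the term in $x^2$ is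
\[
\tfrac12X_a\big(rz_aY-rY'-Y\big)=\sum_i\tau_i\cdot\tfrac12\big(r(z_a-z_i)-1\big)\,x^2e^{(z_a+z_i)y},
\]
whose coefficients for $i\ne a$ are the weights $e_a(\{a,i\})$.

\section{A substitution that shifts the parameters}\label{sec:subst}

We look for a substitution $\Phi$ that multiplies $x^me^{\sigma y}$ by a version of $G_{r\sigma,rm}$. Lemma~\ref{lem:theta} indicates the choice. It gives $D\theta_a=u(w)Y/(1+Y)$, which becomes simple under a substitution that fixes $Y$ and sends $w$ to $y$: the result is $u(y)Y/(1+Y)=\partial_a\log(1+Y)$. Such a substitution must send $y=w-r\ell$ to $y^-:=y-r\ell$, and $x=Y/h(y)$ to $Y/h(y^-)$. It then multiplies $e^{\sigma y}$ by $(1+Y)^{-r\sigma}$, which has the form of $G_{r\sigma,0}$, as required.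

So let $\Phi\colon\mathcal R\to\mathcal R$ be the continuous $K'$-algebra endomorphism with
\[
\Phi(y)=y^-=y-r\ell,\qquad\Phi(x)=x\,\frac{h(y)}{h(y^-)} .
\]
It is well defined: $y^-\in\mathfrak m$, the series $h(y^-)$ has the nonzero constant term $h(0)$, and $\Phi(x)\in x\mathcal R$. By continuity $\Phi(f(v))=f(\Phi(v))$ for $f\in K'[[y]]$ and $v\in\mathfrak m$. Since $y^-\equiv y$ modulo $x$, we have $h(y)/h(y^-)\in1+x\mathcal R$, and for $\alpha,\beta\in K$ we may set
\[
\Gamma(\alpha,\beta)=(1+Y)^{-\alpha}\Big(\frac{h(y)}{h(y^-)}\Big)^{\beta/r}\in1+x\mathcal R .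
\]

\begin{lemma}\label{lem:Phi}
Let $\alpha,\alpha',\beta,\beta',\sigma\in K$ and let $m\ge0$ be an integer.
\begin{enumerate}
\item[(a)] $\Gamma(\alpha,\beta)\,\Gamma(\alpha',\beta')=\Gamma(\alpha+\alpha',\beta+\beta')$.
\item[(b)] $\Phi(Y)=Y$, $\ \Phi(w)=y$, and $\Phi(x^me^{\sigma y})=x^me^{\sigma y}\,\Gamma(r\sigma,rm)$.
\item[(c)] $\Gamma(\alpha,\beta)=G_{\alpha,\beta}(\tau_1X_1,\dots,\tau_nX_n)$. In particular $\Gamma(\alpha,\beta)\in K[\tau][[x,y]]$, and $\Gamma(\alpha,\beta)|_{y=0}=G_{\alpha,\beta}(x\tau_1,\dots,x\tau_n)$.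
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is the law of exponents. (b) We have $\Phi(Y)=\Phi(x)\,h(y^-)=xh(y)=Y$, hence $\Phi(\ell)=\ell$ and $\Phi(w)=y^-+r\ell=y$. Further $\Phi(x^me^{\sigma y})=x^m\big(h(y)/h(y^-)\big)^me^{\sigma y}e^{-r\sigma\ell}$, and $e^{-r\sigma\ell}=(1+Y)^{-r\sigma}$. (c) Since $(1+Y)^{-rz_i}=1-Yf_i(Y)=1-xh(y)f_i(Y)$,
\[
h(y^-)=\sum_i\tau_ie^{z_iy}(1+Y)^{-rz_i}=h(y)\Big(1-\sum_i\tau_iX_if_i(Y)\Big).
\]
Under $\tau_i\mapsto\tau_iX_i$ the sum $N$ becomes $Y$, so the second line of \eqref{eq:G} becomes $\Gamma(\alpha,\beta)$. The elements $\tau_iX_i$ lie in $xK[\tau][[x,y]]$ and reduce to $x\tau_i$ at $y=0$.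
\end{proof}

Part (c) matters because we shall extract coefficients of monomials in the $\tau_i$, which has no meaning for general elements of $K'$. The next statement is the analogue for $r\ne0$ of $\partial_a\exp\Lambda=(\partial_a\Lambda)\exp\Lambda$. The part in $\alpha$ was arranged by the choice of $\Phi$; the content is that the part in $\beta$ matches as well.

\begin{proposition}\label{prop:diff}
For all $a\in[n]$ and $\alpha,\beta\in K$,
\[
\partial_a\Gamma(\alpha,\beta)=\big(\beta\,\Phi(\partial\theta_a)-\alpha\,\Phi(D\theta_a)\big)\,\Gamma(\alpha,\beta).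
\]
\end{proposition}

\begin{proof}
Let $u=e^{z_ay}/h$ as in Lemma~\ref{lem:theta}, so that $u(y)Y=X_a$. From $\partial_ah=e^{z_ay}$ we get $\partial_ah/h=u(y)$, $\partial_aY=X_a$ and $\partial_a\ell=X_a/(1+Y)$. The series $h(y^-)$ depends on $\tau_a$ both through the coefficients of $h$ and through $y^-=y-r\ell$, so
\[
\frac{\partial_a\big(h(y^-)\big)}{h(y^-)}=u(y^-)-r\,\frac{h'}{h}(y^-)\,\frac{X_a}{1+Y}.
\]
Taking the logarithmic derivative of $\Gamma$,
\begin{equation}\label{eq:logder}
\frac{\partial_a\Gamma(\alpha,\beta)}{\Gamma(\alpha,\beta)}=-\alpha\,\frac{X_a}{1+Y}+\frac\beta r\Big(u(y)-u(y^-)+r\,\frac{h'}{h}(y^-)\,\frac{X_a}{1+Y}\Big).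
\end{equation}
Now differentiate the formula of Lemma~\ref{lem:theta}. Since $Dw=rY/(1+Y)$ and $\partial w=1+rY'/(1+Y)$ with $Y'=Y\,h'/h$,
\[
D\theta_a=u(w)\,\frac{Y}{1+Y},\qquad r\,\partial\theta_a=u(w)\Big(1+\frac{rY}{1+Y}\cdot\frac{h'}{h}(y)\Big)-u(y).
\]
Apply $\Phi$, which by Lemma~\ref{lem:Phi}(b) fixes $Y$ and sends $w$ to $y$ and $y$ to $y^-$:
\[
\Phi(D\theta_a)=\frac{u(y)Y}{1+Y}=\frac{X_a}{1+Y},\qquad r\,\Phi(\partial\theta_a)=u(y)+r\,\frac{h'}{h}(y^-)\,\frac{X_a}{1+Y}-u(y^-).
\]
These are the coefficients of $-\alpha$ and $\beta/r$ in \eqref{eq:logder}.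
\end{proof}

\section{Proof of Theorem~\ref{thm:gf}}\label{sec:proof}

For $S\subseteq[n]$ put $G_S(\alpha,\beta)=[\tau_S]\,G_{\alpha,\beta}\in K$.

\begin{proposition}\label{prop:rec}
For every nonempty $S\subseteq[n]$, every $a\in S$ and all $\alpha,\beta\in K$,
\begin{equation}\label{eq:recG}
G_S(\alpha,\beta)=\sum_{a\in B\subseteq S}e_a(B)\,\big(\beta\sigma(B)-\alpha|B|\big)\,G_{S\setminus B}\big(\alpha+r\sigma(B),\,\beta+r|B|\big).
\end{equation}
\end{proposition}

\begin{proof}
Expand $\theta_a$ as in Lemma~\ref{lem:weights}; there are finitely many terms in each degree in $x$. The operator $\beta\partial-\alpha D$ multiplies the term of index $\mu$ by $\beta\sigma_\mu-\alpha m_\mu$. The map $\Phi$ fixes the $\tau_i$ and sends $x^m\mathcal R$ into itself, so it may be applied term by term. Proposition~\ref{prop:diff} and Lemma~\ref{lem:Phi}(a),(b) give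
\[
\partial_a\Gamma(\alpha,\beta)=\sum_\mu c_\mu\,\tau^\mu x^{m_\mu}e^{\sigma_\mu y}\,(\beta\sigma_\mu-\alpha m_\mu)\;\Gamma(\alpha+r\sigma_\mu,\,\beta+rm_\mu).
\]
By Lemma~\ref{lem:Phi}(c) this is an identity in $K[\tau][[x,y]]$. Set $y=0$ and compare the coefficients of $x^{|S|}\tau_{S\setminus\{a\}}$. In $\Gamma(\alpha,\beta)|_{y=0}=G_{\alpha,\beta}(x\tau)$ the coefficient of $x^{|T|}\tau_T$ is $G_T(\alpha,\beta)$, for every $T\subseteq[n]$. So by \eqref{eq:C2} the left side gives $G_S(\alpha,\beta)$. On the right, by \eqref{eq:C1}, only the $\mu$ with $\tau^\mu=\tau_{B\setminus\{a\}}$, $a\in B\subseteq S$, contribute. For such $\mu$ Lemma~\ref{lem:weights} gives $c_\mu=e_a(B)$, $m_\mu=|B|$, $\sigma_\mu=\sigma(B)$, and from the last factor we need the coefficient of $x^{|S|-|B|}\tau_{S\setminus B}$, which is $G_{S\setminus B}(\alpha+r\sigma(B),\beta+r|B|)$.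
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gf}]
We show that $E_S(\alpha,\beta)=G_S(\alpha,\beta)$ for all $S\subseteq[n]$ and all $\alpha,\beta\in K$, by induction on $|S|$; the statement must include all parameter values because the recursion shifts them. For $S=\emptyset$ both sides are $1$. For $S\ne\emptyset$ take $a=\min S$ in \eqref{eq:recG}. By the induction hypothesis its right side is the right side of \eqref{eq:rec}. The case $S=[n]$, $(\alpha,\beta)=(q,t)$ is \eqref{eq:gf}.

Let $\pi$ be a permutation of $[n]$. Replacing $z_i$ by $z_{\pi(i)}$ and $\tau_i$ by $\tau_{\pi(i)}$ for all $i$ fixes $N$ and $\sum_i\tau_if_i(N)$, hence fixes $G_{q,t}$; it also fixes the monomial $\tau_1\cdots\tau_n$. So the coefficient $EC_n/n!$ of this monomial is unchanged when $z_i$ is replaced by $z_{\pi(i)}$. It is a polynomial by its definition \eqref{eq:EC}.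
\end{proof}

\begin{remark}\label{rem:anya}
Since $E_S=G_S$, Proposition~\ref{prop:rec} shows that \eqref{eq:rec} holds for every $a\in S$. Hence the minimum in the definition may be replaced by an arbitrary choice at every stage: distinguish any $a\in S$, let $B$ be its block, weight it by $e_a(B)$, place it first, and choose the next distinguished element of $S\setminus B$ freely. The resulting sum is always $E_S$.
\end{remark}

\section{The closed formula}\label{sec:closed}

Write $\rho=t/r$ and $\gamma^{\overline m}=\gamma(\gamma+1)\cdots(\gamma+m-1)$, with $\gamma^{\overline0}=1$. The binomial series reads $(1-s)^{-\gamma}=\sum_{m}\gamma^{\overline m}s^m/m!$. Comparing coefficients of $s^m$ in $(1-s)^{-\gamma}(1-s)^{-\gamma'}=(1-s)^{-\gamma-\gamma'}$ gives the Vandermonde identity for rising factorials,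
\begin{equation}\label{eq:vdm}
\sum_{l=0}^m\binom ml\gamma^{\overline l}\,\gamma'^{\,\overline{m-l}}=(\gamma+\gamma')^{\overline m}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
By \eqref{eq:G} and the binomial series,
\[
G_{q,t}=\sum_{k\ge0}\frac{\rho^{\overline k}}{k!}\sum_{i_1,\dots,i_k\in[n]}\tau_{i_1}\cdots\tau_{i_k}\;(1+N)^{-q}f_{i_1}(N)\cdots f_{i_k}(N).
\]
A term contributes to the coefficient of $\tau_1\cdots\tau_n$ only if $i_1,\dots,i_k$ are distinct. Each subset $J$ with $|J|=k$ arises from $k!$ sequences, and by \eqref{eq:C3} the remaining factor contributes $(n-k)!$ times the coefficient of $N^{n-k}$ in $(1+N)^{-q}\prod_{i\in J}f_i(N)$. Multiplying by $N^k$ clears the denominators of the $f_i$, so Theorem~\ref{thm:gf} gives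
\[
\frac{EC_n}{n!}=\sum_{J\subseteq[n]}\rho^{\overline{|J|}}\,(n-|J|)!\;[N^n]\,(1+N)^{-q}\prod_{i\in J}\big(1-(1+N)^{-rz_i}\big).
\]
The product equals $\sum_{I\subseteq J}(-1)^{|I|}(1+N)^{-r\sigma(I)}$, and $[N^n](1+N)^{-\gamma}=(-1)^n\gamma^{\overline n}/n!$. Exchanging the sums,
\[
EC_n=(-1)^n\sum_{I\subseteq[n]}(-1)^{|I|}\big(q+r\sigma(I)\big)^{\overline n}\sum_{I\subseteq J\subseteq[n]}\rho^{\overline{|J|}}\,(n-|J|)! .
\]
Let $|I|=i$. There are $\binom{n-i}l$ sets $J\supseteq I$ with $|J|=i+l$. Using $\rho^{\overline{i+l}}=\rho^{\overline i}(\rho+i)^{\overline l}$, $\ m!=1^{\overline m}$ and \eqref{eq:vdm}, the inner sum is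
\[
\rho^{\overline i}\sum_{l=0}^{n-i}\binom{n-i}l(\rho+i)^{\overline l}\;1^{\overline{n-i-l}}=\rho^{\overline i}\,(\rho+i+1)^{\overline{n-i}}=\prod_{\substack{0\le k\le n\\ k\ne i}}(\rho+k).
\]
This proves \eqref{eq:closed}.

Each term of \eqref{eq:closed} has $n$ factors $t/r+k$, so $r^nEC_n$ is a polynomial in $z_1,\dots,z_n,q,t,r$ with integer coefficients. By \eqref{eq:EC}, $EC_n$ is a polynomial with rational coefficients. Multiplication by $r^n$ only shifts exponents, so these coefficients are integers.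
\end{proof}

The two descriptions complement each other: \eqref{eq:EC} has factorials in its denominators but no power of $r$, and \eqref{eq:closed} has the reverse.

\begin{example}
For $n=1$, \eqref{eq:closed} gives $-\big((\rho+1)q-\rho(q+rz_1)\big)=tz_1-q$. For $n=2$, put $y_i=rz_i$; the formula reads
\[
(\rho+1)(\rho+2)\,q^{\overline2}-\rho(\rho+2)\sum_{i=1}^2(q+y_i)^{\overline2}+\rho(\rho+1)(q+y_1+y_2)^{\overline2}.
\]
Use $(q+y)^{\overline2}=q^{\overline2}+(2q+1)y+y^2$. The coefficient of $q^{\overline2}$ is $(\rho+1)(\rho+2)-2\rho(\rho+2)+\rho(\rho+1)=2$, that of $(2q+1)y_i+y_i^2$ is $-\rho(\rho+2)+\rho(\rho+1)=-\rho$, and that of $y_1y_2$ is $2\rho(\rho+1)$. With $\rho r=t$ this is \eqref{eq:EC2}. For general $n$ and $t=0$, every term with $I\ne\emptyset$ contains the factor $\rho=0$, so $EC_n|_{t=0}=(-1)^n\,n!\;q^{\overline n}$, independently of $r$ and the $z_i$.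
\end{example}

\section{Which constants give symmetric polynomials}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
A block of size $m$ involves $c_1,\dots,c_{m-1}$. So $EC_n^c$ involves only $c_1,\dots,c_{n-1}$, and $c_{n-1}$ occurs only in the term of the one-block partition.

\emph{Sufficiency.} We show that $EC_n^c$ is symmetric if $c_i=i\gamma$ for $i\le n-1$. First let $\gamma$ be an indeterminate. A block of size $m$ contributes $m-1$ factors $r(\cdots)-i\gamma=\gamma\big(\frac r\gamma(\cdots)-i\big)$ and one block factor, which is homogeneous of degree one in $(q,t,r)$. Taking $\gamma$ out of these $m$ factors in every block gives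
\[
EC_n^c(z;q,t,r)=\gamma^n\,EC_n(z;q/\gamma,t/\gamma,r/\gamma),
\]
which is symmetric in the $z_i$ by Theorem~\ref{thm:gf}. The left side lies in $\mathbb Q[\gamma,z_1,\dots,z_n,q,t,r]$, so its symmetry is an identity of polynomials in $\gamma$ and survives the specialization of $\gamma$ to any element of $F$, including $0$.

\emph{Necessity.} Suppose $EC_n^c$ is symmetric for all $n\le n_0$. We show $c_{n-1}=(n-1)c_1$ for $2\le n\le n_0$ by induction on $n$; for $n=2$ there is nothing to prove. Let $3\le n\le n_0$ and assume $c_i=ic_1$ for $i\le n-2$. Let $c'$ agree with $c$ except that $c'_{n-1}=(n-1)c_1$. Then $EC_n^{c'}$ is symmetric by the first part. Only the last factor in the one-block term changes from $c$ to $c'$, and the prefactors $n!$ and $1/n!$ cancel, so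
\[
EC_n^c-EC_n^{c'}=\big((n-1)c_1-c_{n-1}\big)\,\big(t(z_1+\dots+z_n)-nq\big)\,Q,
\]
\[
Q=\sum_{(b_2,\dots,b_n)}\ \prod_{i=1}^{n-2}\big(r(z_1+z_{b_2}+\dots+z_{b_i}-iz_{b_{i+1}})-ic_1\big),
\]
the sum running over the orderings of $\{2,\dots,n\}$. Suppose $c_{n-1}\ne(n-1)c_1$. The left side is symmetric, and the factor in front of $Q$ is symmetric and nonzero; as a polynomial ring over $F$ has no zero divisors, $Q$ is symmetric. We compare the coefficients of $r^{n-2}z_1^{n-2}$ and $r^{n-2}z_2^{n-2}$ in $Q$. Each of the $n-2$ factors must supply one $rz_1$, respectively one $rz_2$. The variable $z_1$ has coefficient $r$ in every factor, so each ordering contributes $1$ and the first coefficient is $(n-1)!$. The factor $i=1$ is $r(z_1-z_{b_2})-c_1$, which contains $z_2$ only if $b_2=2$. For each of the $(n-2)!$ orderings with $b_2=2$, the variable $z_2$ has coefficient $-r$ in the factor $i=1$ and $+r$ in the factors $i\ge2$, so the second coefficient is $-(n-2)!$. The difference of the two coefficients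 is $n\,(n-2)!$, which is nonzero because $F$ has characteristic $0$. This contradicts the symmetry of $Q$, so $c_{n-1}=(n-1)c_1$.

The last assertion of the theorem follows by letting $n_0$ be arbitrary.
\end{proof}

For $n=3$ the obstruction is $Q=r(2z_1-z_2-z_3)-2c_1$, so $c_2=2c_1$ is forced as soon as $EC_3^c$ is symmetric, while $c_1$ remains free and, when nonzero, only rescales $(q,t,r)$.

\begin{thebibliography}{1}
\bibitem{Lee} Kyungyong Lee, \emph{Strong sign-coherency of certain symmetric polynomials, with application to cluster algebras}, arXiv:1008.2194 (2010).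
\end{thebibliography}
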